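\title{Minimum degree thresholds for spanning subdivisions}

\begin{abstract}
Let $H$ be a graph with at least one edge and no isolated vertices. We prove that every graph of order $n\ge 10^5(|V(H)|+4|E(H)|)^2$ and minimum degree at least $(n+1)/2$ contains a spanning subdivision of $H$, which answers a question from a paper of Wang and Wei. We also determine for which $H$ the degree bound can be lowered to $n/2$ for even $n$ and to $(n-1)/2$ for odd $n$, and we obtain the exact threshold for every connected $H$. It depends on the signed sums of the numbers $d_H(x)-2$ and on whether $H$ is $2$-connected.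
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, simple and undirected. An \emph{$H$-subdivision} in a graph $G$ consists of an injective map $\varphi\colon V(H)\to V(G)$ and, for each edge $xy$ of $H$, a path in $G$ from $\varphi(x)$ to $\varphi(y)$, such that these paths are pairwise internally vertex-disjoint and their internal vertices avoid $\varphi(V(H))$. The vertices $\varphi(x)$ are the \emph{branch vertices} and the paths are the \emph{subdivision paths}. The subdivision is \emph{spanning} if every vertex of $G$ lies on it. Throughout, $H$ has at least one edge and no isolated vertices, and we identify a subdivision with the union of its paths. In this subgraph $\varphi(x)$ has degree $d_H(x)$ and every other vertex has degree $2$.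

A spanning $K_2$-subdivision is a Hamilton path and a spanning $K_3$-subdivision is a Hamilton cycle, so it is natural to ask which minimum degree $\delta(G)$ forces a spanning $H$-subdivision when $H$ is fixed and the order $n$ of $G$ is large. The following question comes from the paper of Wang and Wei~\cite{WW}.

\begin{quote}
For every fixed graph $H$ with at least one edge and no isolated vertices, does there exist an integer $f(H)$ such that every graph $G$ of order $n\ge f(H)$ with $\delta(G)\ge (n+1)/2$ contains a spanning $H$-subdivision?
\end{quote}

The bound $(n+1)/2$ is the one in Ore's theorem~\cite{Ore}, which gives a Hamilton path between any two prescribed vertices, and this suggests a first attempt. Put $h=|V(H)|$ and $e=|E(H)|$, and suppose $\delta(G)\ge (n+h+e)/2$. Any two vertices have at least $2\delta(G)-n\ge h+e$ common neighbors. So we may place the branch vertices arbitrarily and realize all edges of $H$ except one, say $xy$, by paths of length $2$ with distinct midpoints. Delete the $t=h+e-3$ vertices used other than $\varphi(x)$ and $\varphi(y)$. The remaining graph has order $n-t$ and minimum degree at least $(n+h+e)/2-t=(n-t+3)/2$, so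 it has a Hamilton path from $\varphi(x)$ to $\varphi(y)$, which completes the subdivision. The question asks whether the term $h+e$ can be replaced by $1$. The argument does not give this, because each deleted vertex may lower the minimum degree by $1$ while it lowers Ore's bound only by $1/2$.

We show that the answer is yes. To state the full result, give each vertex of $H$ the \emph{weight} $w(x)=d_H(x)-2\ge-1$, the amount by which the degree of a branch vertex differs from the degree of an internal vertex. For $X\subseteq V(H)$ let $w(X)=\sum_{x\in X}w(x)$, and define
\[
\Lambda(H)=\{\,w(V_B)-w(V_A) : V(H)=V_A\sqcup V_B\,\},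
\]
where $V_A$ or $V_B$ may be empty. Exchanging the two parts shows $\Lambda(H)=-\Lambda(H)$, and every element of $\Lambda(H)$ is even because $w(V_B)-w(V_A)=2e-2h-2w(V_A)$. A graph is \emph{$2$-connected} if it is connected, has at least three vertices and has no cutvertex. Put
\[
M=h+4e\ \ (\ge 6),\qquad f(H)=10^5M^2 .
\]

\begin{theorem}\label{thm:main}
Let $G$ be a graph of order $n\ge f(H)$. Then $G$ has a spanning $H$-subdivision if one of the following holds:
\begin{itemize}
\item[(a)] $\delta(G)\ge (n+1)/2$;
\item[(b)] $n$ is even, $\delta(G)\ge n/2$ and $0\in\Lambda(H)$;
\item[(c)] $n$ is odd, $\delta(G)\ge (n-1)/2$, $G$ is $2$-connected and $2\in\Lambda(H)$.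
\end{itemize}
\end{theorem}

Part (a) answers the question. Parts (b) and (c) come out of the same proof, and they are sharp in the following sense.

\begin{theorem}\label{thm:sharp}
Let $n\ge f(H)$.
\begin{itemize}
\item[(1)] For even $n$, every graph $G$ of order $n$ with $\delta(G)\ge n/2$ has a spanning $H$-subdivision if and only if $0\in\Lambda(H)$.
\item[(2)] For odd $n$, every graph $G$ of order $n$ with $\delta(G)\ge (n-1)/2$ has a spanning $H$-subdivision if and only if $2\in\Lambda(H)$ and $H$ is not $2$-connected.
\item[(3)] Let $H$ be connected, and let $k$ be the least integer such that $\delta(G)\ge k$ forces a spanning $H$-subdivision in every graph $G$ of order $n$. For even $n$, $k=n/2$ if $0\in\Lambda(H)$, and $k=n/2+1$ otherwise. For odd $n$, $k=(n-1)/2$ if $2\in\Lambda(H)$ and $H$ is not $2$-connected, and $k=(n+1)/2$ otherwise.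
\end{itemize}
\end{theorem}

All four combinations in (3) occur. In the table, the bowtie is the union of two triangles with one common vertex, and $\Lambda(H)$ is the set of sums obtained by giving each weight a sign.

\begin{center}
\begin{tabular}{lccccc}
$H$ & weights & $\Lambda(H)$ & $2$-connected & $k$, $n$ even & $k$, $n$ odd\\ \hline
$K_2$ & $-1,-1$ & $\{0,\pm2\}$ & no & $n/2$ & $(n-1)/2$\\
$K_3$ & $0,0,0$ & $\{0\}$ & yes & $n/2$ & $(n+1)/2$\\
bowtie & $2,0,0,0,0$ & $\{\pm2\}$ & no & $n/2+1$ & $(n-1)/2$\\
$K_5$ & $2,2,2,2,2$ & $\{\pm2,\pm6,\pm10\}$ & yes & $n/2+1$ & $(n+1)/2$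
\end{tabular}
\end{center}

In particular, for $H=K_5$ the bound $(n+1)/2$ cannot be lowered for any large $n$ of either parity.

Section~\ref{sec:count} explains where $\Lambda(H)$ comes from and works out the example that governs the hardest part of the proof. Section~\ref{sec:plan} splits Theorem~\ref{thm:main} into three propositions, proved in Sections~\ref{sec:generic}--\ref{sec:bip}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.

\section{A degree count}\label{sec:count}

Suppose the vertices of a subdivision are split into two sides. Once we know on which side each branch vertex lies, the sizes of the sides determine how many more edges lie inside one side than inside the other.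

\begin{lemma}\label{lem:balance}
Let $S$ be an $H$-subdivision in a graph whose vertex set is partitioned as $A\sqcup B$. Let $V_A$ and $V_B$ be the sets of vertices of $H$ mapped to $A$ and to $B$, and let $\varepsilon_A$ and $\varepsilon_B$ be the numbers of edges of $S$ with both ends in $A$ and with both ends in $B$. Then
\[
\varepsilon_B-\varepsilon_A=|B\cap V(S)|-|A\cap V(S)|+\tfrac12\bigl(w(V_B)-w(V_A)\bigr).
\]
\end{lemma}

\begin{proof}
Let $\chi$ be the number of edges of $S$ between $A$ and $B$. Since $\varphi(x)$ has degree $2+w(x)$ in $S$ and all other vertices of $S$ have degree $2$, the degree sums over the two sides are $2|B\cap V(S)|+w(V_B)=2\varepsilon_B+\chi$ and $2|A\cap V(S)|+w(V_A)=2\varepsilon_A+\chi$. Subtract and divide by $2$.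
\end{proof}

\begin{corollary}\label{cor:bip}
If $K_{m,m}$ has a spanning $H$-subdivision, then $0\in\Lambda(H)$. If $K_{m,m+1}$ has a spanning $H$-subdivision, then $2\in\Lambda(H)$.
\end{corollary}

\begin{proof}
Take for $A,B$ the two parts, with $|A|=m$. Then $\varepsilon_A=\varepsilon_B=0$, so $w(V_B)-w(V_A)=-2(|B|-|A|)$, which is $0$ or $-2$; and $\Lambda(H)=-\Lambda(H)$.
\end{proof}

Under the hypothesis $\delta(G)\ge(n+1)/2$ the graph $G$ cannot be bipartite, but it can be very close to $K_{m,m}$: the hypothesis forces only one neighbor of each vertex on its own side. If all elements of $\Lambda(H)$ are far from $0$, Lemma~\ref{lem:balance} demands many edges inside one side, and one may suspect a counterexample here. The next example shows why there is none.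

\begin{example}\label{ex:friend}
Let $F_k$, $k\ge2$, consist of $k$ triangles with one common vertex $z$. Then $w(z)=2k-2$, all other weights are $0$, and $\Lambda(F_k)=\{\pm(2k-2)\}$. A spanning $F_k$-subdivision is a family of $k$ cycles through a common vertex, otherwise disjoint, that covers the graph.

Let $m\ge k+1$. Take $K_{m,m}$ with parts $A$ and $B$, choose $a\in A$ and $c\in B$, and join $a$ to all other vertices of $A$ and $c$ to all other vertices of $B$. The resulting graph $G$ has order $n=2m$ and minimum degree $m+1$. Let $S$ be a spanning $F_k$-subdivision, by symmetry with $\varphi(z)\in B$. Lemma~\ref{lem:balance} gives $\varepsilon_B-\varepsilon_A=k-1$. Every edge inside $B$ contains $c$, so $c$ has degree at least $k-1$ in $S$. If $k\ge4$, this forces $\varphi(z)=c$: the branch vertices cannot be placed arbitrarily.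

With $\varphi(z)=c$ the subdivision exists. Choose distinct $b_1,\dots,b_{k-1}\in B\setminus\{c\}$ and distinct $a_1,\dots,a_{k-1}\in A$, and take the triangles $c\,b_ja_j\,c$. They contain exactly $k-1$ edges inside $B$. The unused vertices together with $c$ form $m-k+1\ge2$ vertices on each side, and a cycle alternating between the sides through all of them is the $k$-th cycle.
\end{example}

The example contains the plan for graphs close to $K_{m,m}$: compute from Lemma~\ref{lem:balance} the number of edges needed inside a side, build a small part of the subdivision that contains exactly this many, and cover the rest, which is then balanced, by edges between the sides. When the edges inside a side are concentrated at a few vertices, one of these must become a branch vertex of large degree. In $F_k$ the vertex $z$ has degree $2k$, more than the $k-1$ edges that it has to carry. This is true in general.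

\begin{lemma}\label{lem:heavy}
Let $d=\min\{|\lambda|:\lambda\in\Lambda(H)\}$ and let $V(H)=V_A\sqcup V_B$ satisfy $w(V_B)-w(V_A)=d$. If $d>0$, then some $z\in V_B$ has $d_H(z)\ge d+2$. In particular, $d\le h$ in all cases.
\end{lemma}

\begin{proof}
Let $d>0$; then $d\ge2$, because $d$ is even. Suppose $w(V_B)\le0$. Then $w(V_A)=w(V_B)-d<0$, so some $y\in V_A$ has negative weight, and $w(y)=-1$ since $H$ has no isolated vertices. Moving $y$ to $V_B$ changes the difference to $d-2$, and $0\le d-2<d$ contradicts the choice of $d$. Hence $w(V_B)>0$, and some $z\in V_B$ has $w(z)\ge1$. Moving $z$ to $V_A$ changes the difference to $d-2w(z)<d$. Its absolute value is at least $d$, so $d-2w(z)\le-d$, that is, $w(z)\ge d$. Finally, $d\le w(z)\le (h-1)-2\le h$.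
\end{proof}

The assumption on isolated vertices is needed here: a triangle together with an isolated vertex has weights $0,0,0,-2$, so $d=2$, and no vertex has degree $4$.

\section{Tools and the three cases}\label{sec:plan}

A set $S\subseteq V(G)$ is a \emph{separator} if $G-S$ is disconnected. The \emph{connectivity} $\kappa(G)$ is the least size of a separator if $G$ is not complete, and $\kappa(K_n)=n-1$. Thus $G$ is $2$-connected if and only if $\kappa(G)\ge2$. For every proper subset $U$ of $V(G)$ we have $\kappa(G-U)\ge\kappa(G)-|U|$: a separator $S$ of $G-U$ gives the separator $S\cup U$ of $G$, and if $G-U$ is complete the inequality reads $n-|U|-1\ge\kappa(G)-|U|$. We write $\alpha(G)$ for the largest size of an independent set, $N(v)$ for the set of neighbors of $v$, $u\sim v$ for adjacency, and $|P|$ for the number of vertices of a path or cycle $P$. The length of a path is its number of edges. We use four published results.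

\begin{theorem}[Dirac~\cite{Dirac}]\label{thm:dirac}
A $2$-connected graph of order $N$ and minimum degree $\delta$ has a cycle of length at least $\min\{N,2\delta\}$.
\end{theorem}

\begin{theorem}[Ore~\cite{Ore}]\label{thm:ore}
A graph of order $N\ge3$ and minimum degree at least $(N+1)/2$ has a Hamilton path between any two distinct vertices.
\end{theorem}

\begin{theorem}[Moon and Moser~\cite{MM}]\label{thm:mm}
A bipartite graph with both parts of size $m\ge2$ and minimum degree greater than $m/2$ has a Hamilton cycle.
\end{theorem}

\begin{theorem}[K\"onig]\label{thm:konig}
In a bipartite graph the maximum size of a matching equals the minimum size of a set of vertices that meets every edge.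
\end{theorem}

\begin{lemma}\label{lem:sep}
Let $G$ have order $n$ and minimum degree $\delta$, and let $S$ be a separator. Then every component of $G-S$ has at least $\delta+1-|S|$ vertices, and $|S|\ge2\delta+2-n$.
\end{lemma}

\begin{proof}
A vertex of a component $C$ has all its neighbors in $C\cup S$, so $\delta\le|C|-1+|S|$. There are at least two components, so $2(\delta+1-|S|)\le n-|S|$.
\end{proof}

Two kinds of graphs with minimum degree close to $n/2$ defeat the argument of the introduction: those that look like two cliques of order $n/2$ with a small separator, and those that look like $K_{n/2,n/2}$, or more generally have an independent set of size about $n/2$. We treat these two kinds by direct constructions and show that in all other graphs the argument survives.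

\begin{proposition}\label{prop:generic}
Let $G$ have order $n\ge f(H)$, $\delta(G)\ge(n-1)/2$, $\kappa(G)\ge M+4$ and $\alpha(G)<n/2-2M$. Then $G$ has a spanning $H$-subdivision.
\end{proposition}

\begin{proposition}\label{prop:cliques}
Let $G$ have order $n\ge f(H)$, $\delta(G)\ge(n-1)/2$ and $2\le\kappa(G)\le M+3$. Then $G$ has a spanning $H$-subdivision.
\end{proposition}

\begin{proposition}\label{prop:bip}
Let $G$ have order $n\ge f(H)$ and $\alpha(G)\ge n/2-2M$, and suppose that one of the hypotheses {\rm(a), (b), (c)} of Theorem~\ref{thm:main} holds. Then $G$ has a spanning $H$-subdivision.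
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
In all three cases $\delta(G)\ge(n-1)/2$. Moreover $\kappa(G)\ge2$: in (c) this is assumed, and in (a) and (b) every separator has at least $2\delta(G)+2-n\ge2$ vertices by Lemma~\ref{lem:sep}. If $\kappa(G)\le M+3$, apply Proposition~\ref{prop:cliques}; if $\alpha(G)\ge n/2-2M$, apply Proposition~\ref{prop:bip}; otherwise apply Proposition~\ref{prop:generic}.
\end{proof}

Thus $2$-connectedness of $G$ enters as a hypothesis of Proposition~\ref{prop:cliques}, while $\Lambda(H)$ and the exact degree bound matter in Proposition~\ref{prop:bip}, whose proof does not use connectivity. Since $M\ge6$, the bound $n\ge 10^5M^2$ implies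
\begin{equation}\label{eq:linear}
n\ge 5000M .
\end{equation}
The quadratic bound is used once, in Step~2 of Section~\ref{sec:bip}; every other numerical inequality follows from~\eqref{eq:linear}. The constants are chosen for convenience.

\section{High connectivity and no large independent set}\label{sec:generic}

After a bounded number of deletions the minimum degree lies a constant below half the order. The next lemma replaces Theorem~\ref{thm:ore} in that range.

\begin{lemma}\label{lem:hamconn}
Let $c\ge1$ be an integer and let $\Gamma$ be a graph of order $N\ge60c$ with $\delta(\Gamma)\ge N/2-c$, $\kappa(\Gamma)\ge4$ and $\alpha(\Gamma)<N/2-c$. Then $\Gamma$ has a Hamilton path between any two distinct vertices $u,v$.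
\end{lemma}

Neither of the last two hypotheses can simply be dropped. The graph $K_{N/2,N/2}$ has no Hamilton path between two vertices of the same part, and two cliques of equal order that share exactly $u$ and $v$ have no Hamilton $u$--$v$ path, since the interior of a $u$--$v$ path lies in one component of $\Gamma-\{u,v\}$.

\begin{proof}
We take a longest $u$--$v$ path $P$ and a path $W$ outside it, and show that $W$ or one of its ends can be inserted into $P$. This needs the ends of $W$ to have many neighbors on $P$, which could fail if $W$ had about $N/2$ vertices. So we first show that $P$ is long.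

\medskip\noindent\emph{Step 1: there is a $u$--$v$ path with at least $\frac23N-2c-2$ vertices.}
The graph $\Gamma-\{u,v\}$ is $2$-connected because $\kappa(\Gamma)\ge4$, it has order $N-2$, and its minimum degree is at least $N/2-c-2$. By Theorem~\ref{thm:dirac} it has a cycle $K$ with $|K|\ge N-2c-4$. At most $2c+3$ vertices other than $u$ lie outside $K$, so $u$ has at least $N/2-3c-3$ neighbors on $K$, and the same holds for $v$. This number exceeds $N/3$, since $N/6\ge10c>3c+3$. Fix a neighbor $y$ of $v$ on $K$ and let $\ell=\lceil N/3\rceil$. We have $2\ell+1\le\frac23N+3\le N-2c-4\le|K|$, since $N/3\ge 20c\ge 2c+7$. Hence exactly $2\ell$ vertices of $K$ other than $y$ are at distance at most $\ell$ from $y$ along $K$. The other vertices of $K$ number $|K|-2\ell\le N/3$, so one of these $2\ell$ vertices, say $x$, is a neighbor of $u$. Go from $u$ to $x$, follow $K$ from $x$ to $y$ avoiding the interior of the arc of length at most $\ell$, and end at $v$. This path misses at most $\ell-1<N/3$ vertices of $K$, so it has at least $(N-2c-4)-N/3+2=\frac23N-2c-2$ vertices.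

\medskip\noindent\emph{Step 2: setup.}
Let $P=v_0v_1\cdots v_p$ be a longest $u$--$v$ path and suppose that it is not a Hamilton path. Let $Q$ be a component of $\Gamma-V(P)$ and let $W$ be a longest path in $Q$, with $s$ vertices and ends $q,q'$. By Step~1, $s\le N-|P|\le N/3+2c+2$. No vertex outside $P$ is adjacent to two consecutive vertices of $P$, since it could be inserted between them.

\medskip\noindent\emph{Step 3: the case $s=1$.}
Here $Q=\{q\}$ and $N(q)\subseteq V(P)$. Let $T=\{v_{i+1}: v_i\sim q,\ i<p\}$, so $|T|\ge d(q)-1$ and $q$ has no neighbor in $T$. If $v_{i+1},v_{j+1}\in T$ with $i<j$ were adjacent, then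
\[
v_0\cdots v_i\;q\;v_jv_{j-1}\cdots v_{i+1}\;v_{j+1}\cdots v_p
\]
would be a longer $u$--$v$ path. So $T\cup\{q\}$ is an independent set of size at least $d(q)\ge N/2-c$, contrary to the bound on $\alpha(\Gamma)$. This is the only use of that bound.

\medskip\noindent\emph{Step 4: the case $s\ge2$.}
Now $q\ne q'$. All neighbors of $q$ and of $q'$ in $Q$ lie on $W$, since $W$ is longest, so each of them has at most $s-1$ neighbors outside $P$. The sets $X=\{i:v_i\sim q\}$ and $X'=\{i:v_i\sim q'\}$ therefore have size at least
\[
\mu=N/2-c-s+1\ge N/6-3c-1\ge 7c-1\ge6 .
\]
Two distinct elements of $X$, or of $X'$, differ by at least $2$. If $i\in X$, $j\in X'$ and $i\ne j$, then $|i-j|\ge s+1$, for otherwise we could replace the $|i-j|-1<s$ vertices of $P$ strictly between $v_i$ and $v_j$ by $W$.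

Let $X\cup X'=\{i_1<\dots<i_r\}$ and $\gamma=|X\cap X'|$. Call the gap $i_{t+1}-i_t$ \emph{big} if it is at least $s+1$, and let $\beta$ be the number of big gaps. All gaps are at least $2$. A gap with an end in $X\cap X'$ is big, because its ends can be read as one element of $X$ and one of $X'$. Every element of $X\cap X'$ other than $i_r$ is the left end of a gap, so $\beta\ge\gamma-1$. Also $\beta\ge1$: if $\gamma\ge1$, an element of $X\cap X'$ is an end of some gap, as $r\ge2$; if $\gamma=0$, then $X$ and $X'$ are disjoint and nonempty, so some gap has one end in each. Since $|P|\ge i_r-i_1+1$,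
\begin{equation}\label{eq:gaps}
N\ge|P|+s\ge1+2(r-1)+(s-1)\beta+s,\qquad r\ge\max\{\gamma,\,2\mu-\gamma\}.
\end{equation}

Let $s=2$. With $\beta\ge\gamma-1$, the bound $r\ge\gamma$ turns \eqref{eq:gaps} into $N\ge3\gamma$, and the bound $r\ge2\mu-\gamma$ turns it into $N\ge4\mu-\gamma$. Hence $4N\ge3\gamma+3(4\mu-\gamma)=12\mu$, so $N\ge3\mu=3(N/2-c-1)$ and $N\le6c+6<60c$, a contradiction.

Let $s\ge3$. With $r\ge2\mu-\gamma$, \eqref{eq:gaps} gives $N\ge4\mu-1+s+[(s-1)\beta-2\gamma]$. If $\gamma\le1$, the bracket is at least $(s-1)-2=s-3$. If $\gamma\ge2$, it is at least $(s-1)(\gamma-1)-2\gamma=(s-3)\gamma-(s-1)\ge 2(s-3)-(s-1)=s-5$. In both cases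
\[
N\ge4\mu+2s-6=2N-4c-2s-2\ge\tfrac43N-8c-6,
\]
so $N\le24c+18<60c$, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:generic}]
Two vertices of $G$ need not have a common neighbor, so we use paths of length at most $5$ in place of paths of length $2$. Choose any injective $\varphi\colon V(H)\to V(G)$ and a last edge $xy$ of $H$. Treat the other edges one at a time. For an edge $x'y'$, delete from $G$ the branch vertices other than $\varphi(x'),\varphi(y')$ and the internal vertices of the paths chosen so far. These are fewer than $h+4e=M$ vertices, so the remaining graph $G^*$ is connected and $\delta(G^*)\ge(n-1)/2-M$. If two vertices of $G^*$ were at distance at least $6$, the vertices in positions $0,3,6$ of a shortest path between them would be at pairwise distance at least $3$ and have disjoint neighborhoods. This gives $3((n-1)/2-M)\le n$, that is, $n\le6M+3$, which is false. So $G^*$ contains a $\varphi(x')$--$\varphi(y')$ path with at most $4$ internal vertices.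

Let $u=\varphi(x)$, $v=\varphi(y)$, and let $\Gamma$ be obtained from $G$ by deleting all vertices used other than $u$ and $v$; there are at most $(h-2)+4(e-1)=M-6$ of them. Let $N$ be the order of $\Gamma$ and $c=M+1$. Then $n-M\le N\le n$, and
\begin{itemize}
\item $N\ge n-M\ge60(M+1)=60c$;
\item $\delta(\Gamma)\ge(n-1)/2-(M-6)\ge n/2-(M+1)\ge N/2-c$;
\item $\kappa(\Gamma)\ge(M+4)-(M-6)\ge4$;
\item $\alpha(\Gamma)\le\alpha(G)<n/2-2M\le(n-M)/2-(M+1)\le N/2-c$, as $M\ge2$.
\end{itemize}
By Lemma~\ref{lem:hamconn}, $\Gamma$ has a Hamilton $u$--$v$ path. We take it as the path for $xy$.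
\end{proof}

\section{A small separator}\label{sec:cliques}

If $G$ has a small separator, the two sides are almost complete. We build the subdivision on one side and let the last path cross to the other side, cover it, and come back. The vertices of the separator have many neighbors on some side but need not be adjacent to almost all of it; the next lemma covers such vertices first and then applies Theorem~\ref{thm:ore}.

\begin{lemma}\label{lem:nearclique}
Let $k\ge1$, let $Z$ be a graph and let $R\subseteq V(Z)$ with $|V(Z)\setminus R|\le k$ and $|R|\ge5k+5$. Suppose that each vertex of $R$ is nonadjacent to at most $k$ vertices of $R$, itself included, and that every vertex of $Z$ has at least $2k+4$ neighbors in $R$. Then $Z$ has a Hamilton path between any two distinct vertices $p,q$.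
\end{lemma}

\begin{proof}
Let $z_1,\dots,z_j$, with $0\le j\le k$, be the vertices outside $R\cup\{p,q\}$. Choose distinct vertices $p',q',a_1,b_1,\dots,a_j,b_j$ in $R\setminus\{p,q\}$ with $p'\sim p$, $q'\sim q$ and $a_i,b_i\sim z_i$. This can be done greedily, since at each choice only $p$, $q$ and at most $2j+1$ earlier choices are excluded, at most $2k+3$ vertices in all. Any two vertices of $R$ have at least $|R|-2k\ge3k+5$ common neighbors in $R$. Put $b_0=p'$ and choose for $i=1,\dots,j$ a common neighbor $c_i\in R$ of $b_{i-1}$ and $a_i$ different from $p,q,p',q'$, from the $2j$ vertices $a_1,b_1,\dots,a_j,b_j$ and from $c_1,\dots,c_{i-1}$; at most $3k+3$ vertices are excluded. Then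
\[
p\,p'\,c_1a_1z_1b_1\,c_2a_2z_2b_2\cdots c_ja_jz_jb_j
\]
is a path that avoids $q$ and $q'$. Let $t=b_j$ be its last vertex, and let $R'$ be obtained from $R$ by removing $q$ and the vertices of the path other than $t$. At most $3j+2$ vertices of $R$ are removed, so $|R'|\ge2k+3$, and $t,q'$ are distinct vertices of $R'$. The graph $Z[R']$ has minimum degree at least $|R'|-k\ge(|R'|+1)/2$, so by Theorem~\ref{thm:ore} it has a Hamilton $t$--$q'$ path. Append this path and then $q$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cliques}]
Let $\delta=\delta(G)$ and $k=M+3\le2M$. Since $\kappa(G)\le k<n-1$, the graph $G$ is not complete. Let $S$ be a separator with $|S|\le k$, and group the components of $G-S$ into two nonempty sets $A,B$ with no edge between them.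

\medskip\noindent\emph{The two sides.}
By Lemma~\ref{lem:sep}, $|A|,|B|\ge\delta+1-|S|\ge(n+1)/2-k$. Hence $|A|=n-|S|-|B|\le n-\delta-1$, and likewise for $B$. A vertex $a\in A$ has at least $\delta-|S|$ neighbors in $A$, so it is nonadjacent to at most $n-2\delta-1+|S|\le k$ vertices of $A$, itself included; the same holds in $B$. A vertex $s\in S$ has at least $\delta-(|S|-1)\ge(n+1)/2-k$ neighbors in $A\cup B$, so at least $(n+1)/4-k/2\ge n/5$ in one of the two sets; add $s$ to such a set. We obtain a partition $V(G)=X\sqcup Y$ with $X\supseteq A$, $Y\supseteq B$ and $|X\setminus A|,|Y\setminus B|\le k$. Every vertex of $X$ has at least $n/5$ neighbors in $A$, and every vertex of $Y$ has at least $n/5$ neighbors in $B$; for the vertices of $A\cup B$ this holds because $\delta-|S|\ge(n-1)/2-k\ge n/5$.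

\medskip\noindent\emph{Two crossing edges.}
There are disjoint edges $x_1y_1$ and $x_2y_2$ with $x_i\in X$ and $y_i\in Y$. Otherwise, by Theorem~\ref{thm:konig}, a set of at most one vertex meets all $X$--$Y$ edges; as $|X|,|Y|\ge2$, this set is a separator, contrary to $\kappa(G)\ge2$.

\medskip\noindent\emph{The subdivision.}
Choose the branch vertices in $A\setminus\{x_1,x_2\}$ and fix a last edge of $H$, with ends mapped to $u$ and $v$. Any two vertices of $A$ have at least $|A|-2k\ge n/2-3k>M+2$ common neighbors in $A$, so the other edges of $H$ can be realized by paths of length $2$ whose midpoints are distinct vertices of $A\setminus\{x_1,x_2\}$ other than branch vertices. The vertices $x_1$ and $u$ have at least $n/5-k>M$ common neighbors in $A$, so one of them, say $g$, is not $x_2$, not a branch vertex and not a midpoint. Let $U$ consist of $x_1$, $g$, the branch vertices other than $v$, and the midpoints; then $|U|=2+(h-1)+(e-1)=h+e\le M$.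

Apply Lemma~\ref{lem:nearclique} to $Z=G[X\setminus U]$ with $R=A\setminus U$ and the distinct vertices $x_2,v\in X\setminus U$. The hypotheses hold because $|R|\ge n/2-k-M\ge5k+5$ and $n/5-M\ge2k+4$, by \eqref{eq:linear} and $k\le2M$. Apply it also to $Z=G[Y]$ with $R=B$ and the vertices $y_1,y_2$, where the same inequalities hold without the term $M$. For the last edge take
\[
u\;g\;x_1\;y_1\;\cdots\;y_2\;x_2\;\cdots\;v,
\]
where the dots stand for the two Hamilton paths. This path covers $Y$, $X\setminus U$, $u$, $g$ and $x_1$, and the other vertices of $U$ lie on the paths of length $2$.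
\end{proof}

\section{A large independent set}\label{sec:bip}

We now carry out the plan of Example~\ref{ex:friend}. Two lemmas correspond to its two halves. The first covers a balanced remainder.

\begin{lemma}\label{lem:lace}
Let $\Gamma$ be a bipartite graph with parts $X,Y$ of size $m\ge3$ and minimum degree at least $3m/4$. Then $\Gamma$ has a Hamilton $x$--$y$ path for all $x\in X$ and $y\in Y$.
\end{lemma}

\begin{proof}
The graph $\Gamma-\{x,y\}$ has parts of size $m-1\ge2$ and minimum degree at least $3m/4-1>(m-1)/2$, so by Theorem~\ref{thm:mm} it has a Hamilton cycle $x_1y_1x_2y_2\cdots x_{m-1}y_{m-1}x_1$. At least $3m/4-1$ indices $i$ satisfy $y_i\sim x$, and at least $3m/4-1$ satisfy $x_i\sim y$. Since $3m/2-2>m-1$, some $i$ satisfies both. Then $x\,y_i\,x_{i+1}\,y_{i+1}\cdots y_{i-1}\,x_i\,y$, with indices modulo $m-1$, is the required path.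
\end{proof}

The second describes the edges inside a side: they are spread out, or they are concentrated at several vertices of large degree, as at the vertex $c$ of the example.

\begin{lemma}\label{lem:dichotomy}
Let $r\ge0$ and $q,q'\ge1$ be integers, and let $\Gamma$ be a graph with minimum degree at least $r$ and more than $2q+2qq'$ vertices. Then $\Gamma$ has a matching with $q$ edges, or at least $r$ vertices of degree at least $q'$.
\end{lemma}

\begin{proof}
Suppose that a maximum matching has fewer than $q$ edges, and let $T$ be the set of its vertices. Then $|T|<2q$, and $V(\Gamma)\setminus T$ is an independent set with more than $2qq'$ vertices. Let $T'$ be the set of vertices of $T$ of degree at least $q'$. At most $|T|(q'-1)<2qq'$ vertices have a neighbor in $T\setminus T'$. So some vertex outside $T$ has all its neighbors in $T'$, and $|T'|\ge r$.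
\end{proof}

Next we find the two sides. The obvious choice is a large independent set $I$ and its complement $J$. A bounded number of vertices of $J$ may have few neighbors in $I$, even none. Such a vertex has most of its neighbors in $J$, so we move it to the side of $I$.

\begin{lemma}\label{lem:partition}
Let $G$ have order $n\ge5000M$, $\delta(G)\ge(n-1)/2$ and $\alpha(G)\ge n/2-2M$. Then there are a partition $V(G)=A\sqcup B$ and a set $L\subseteq V(G)$ with $|L|\le22M$ such that
\begin{itemize}
\item[(P1)] $D=|B|-|A|$ satisfies $0\le D\le45M$, so that $|B|\ge|A|\ge n/2-23M$;
\item[(P2)] every vertex outside $L$ is nonadjacent to at most $n/10$ vertices of the other side;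
\item[(P3)] every vertex has at least $n/8$ neighbors on the other side.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\delta=\delta(G)$, let $I$ be an independent set with $|I|\ge n/2-2M$, and let $J=V(G)\setminus I$. All neighbors of a vertex of $I$ lie in $J$. Hence $|I|\le n-\delta\le(n+1)/2$, and each vertex of $I$ is nonadjacent to at most $|J|-\delta\le(n/2+2M)-(n-1)/2\le2M+1$ vertices of $J$. Let $L$ be the set of vertices of $J$ that are nonadjacent to more than $n/20$ vertices of $I$. Counting nonadjacent pairs between $L$ and $I$ gives $|L|\,n/20\le(2M+1)(n+1)/2$, so
\[
|L|\le10(2M+1)(1+1/n)\le20M+11\le22M .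
\]
Let $J_0$ be the set of vertices of $J$ with fewer than $n/8$ neighbors in $I$. Such a vertex is nonadjacent to more than $n/2-2M-n/8>n/20$ vertices of $I$, so $J_0\subseteq L$. Put $V_1=I\cup J_0$ and $V_2=J\setminus J_0$, and let $A$ be the smaller and $B$ the larger of these two sets.

From $n/2-2M\le|V_1|\le(n+1)/2+22M$ we get $-4M\le|V_1|-|V_2|\le44M+1$, so $D\le45M$ and $|A|=(n-D)/2\ge n/2-23M$. This is (P1). A vertex outside $L$ lies in $I$ or in $J\setminus L\subseteq V_2$. In the first case it is nonadjacent to at most $2M+1$ vertices of $V_2$, in the second to at most $n/20+|J_0|\le n/20+22M\le n/10$ vertices of $V_1$. This is (P2). For (P3), a vertex outside $L$ has at least $n/2-23M-n/10\ge n/8$ neighbors on the other side; a vertex of $L\setminus J_0$ lies in $V_2$ and has at least $n/8$ neighbors in $I\subseteq V_1$; and a vertex of $J_0$ has at least $(n-1)/2-n/8-22M\ge n/8$ neighbors in $V_2$.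
\end{proof}

Fix $A,B,L,D$ as in Lemma~\ref{lem:partition}. Vertices outside $L$ are \emph{good}. Edges between $A$ and $B$ are \emph{cross edges}, and edges with both ends in $B$ are \emph{inner edges}. To control the count in Lemma~\ref{lem:balance} we must be able to join any two vertices using cross edges only.

\begin{lemma}\label{lem:connect}
Let $U\subseteq V(G)$ with $|U|\le400M$ and let $p\ne q$ be vertices of $G$. Then there is a $p$--$q$ path consisting of cross edges, with at most $4$ internal vertices, all of them good and outside $U$.
\end{lemma}

\begin{proof}
Call a vertex \emph{new} if it lies outside $L\cup U\cup\{p,q\}$ and has not yet been chosen in this proof. At most three vertices are chosen before the last choice, so at most $422M+5<n/8$ vertices are not new. By (P3), every vertex has a new neighbor on the other side. By (P1) and (P2), two good vertices on the same side have at least $n/2-23M-n/5\ge n/8$ common neighbors on the other side, hence a new one. Choose new vertices $p'\sim p$ and then $q'\sim q$ along cross edges. If $p'$ and $q'$ lie on the same side, choose a new common neighbor $s$ on the other side and take $p\,p'\,s\,q'\,q$.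 Otherwise choose a new neighbor $s'$ of $p'$ on the side of $q'$, then a new common neighbor $s$ of $s'$ and $q'$ on the other side, and take $p\,p'\,s'\,s\,q'\,q$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:bip}]
We build a small subgraph $F$, the \emph{skeleton}, that contains all subdivision paths but one, the beginning of the last path, all vertices of $L$ and the correct number of inner edges. Lemma~\ref{lem:lace} then completes the last path.

\medskip\noindent\emph{Step 1: how many inner edges are needed, and how many are available.}
Fix a partition $V(H)=V_A\sqcup V_B$, to be mapped to $A$ and $B$, and let $d=w(V_B)-w(V_A)$. A spanning subdivision with no edge inside $A$ has exactly $\varepsilon=D+d/2$ inner edges by Lemma~\ref{lem:balance}, so we want $\varepsilon$ small and nonnegative. On the other hand, every vertex of $B$ has at least $\delta(G)-|A|=\delta(G)-(n-D)/2$ neighbors in $B$. We choose the partition so that $d$ is as in the table, which is possible as $\Lambda(H)=-\Lambda(H)$, and we define $r$ so that $G[B]$ has minimum degree at least $r$.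
\begin{center}
\begin{tabular}{cccc}
case & $d$ & $\varepsilon=D+d/2$ & $r$\\ \hline
(a) & $\min\{|\lambda|:\lambda\in\Lambda(H)\}$ & $D+d/2$ & $\lceil (D+1)/2\rceil$\\
(b) & $0$ & $D$ & $D/2$\\
(c) & $-2$ & $D-1$ & $(D-1)/2$
\end{tabular}
\end{center}
Since $D\equiv n\pmod2$, the number $r$ is an integer in (b) and (c), and $D\ge1$ in (c). As $d$ is even and $d\le h\le M$ by Lemma~\ref{lem:heavy}, $\varepsilon$ is an integer with $0\le\varepsilon\le46M$. Also $r\le 45M/2+1\le23M$. The table shows
\begin{equation}\label{eq:2r}
\varepsilon\le2r\quad\text{whenever } d\le0,
\end{equation}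
with equality in (b) and (c): in these cases the degree hypothesis gives exactly what is needed.

\medskip\noindent\emph{Step 2: selecting $\varepsilon$ inner edges.}
We choose disjoint paths in $G$, called \emph{pieces}, which the last subdivision path will traverse one after the other. If $\varepsilon=0$, select no inner edge. If $\varepsilon>0$, apply Lemma~\ref{lem:dichotomy} to $G[B]$ with $q=\varepsilon$, $q'=200M$ and $r$ as above; it applies because
\[
|B|\ge n/2\ge50000M^2>92M+18400M^2\ge2q+2qq' .
\]

If $G[B]$ has a matching with $\varepsilon$ edges, each of its edges is a piece. Otherwise there are distinct vertices $c_1,\dots,c_r\in B$, the \emph{centers}, each with at least $200M$ neighbors in $B$. Every selected edge will join a center to a \emph{leaf} of its own, where the $\varepsilon$ leaves are distinct vertices of $B\setminus(L\cup\{c_1,\dots,c_r\})$. Leaves can be chosen greedily, since at most $22M+23M+46M<200M$ vertices are excluded at each choice. A center that is internal to a subdivision path carries at most two inner edges, so $r$ such centers carry at most $2r$.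

If $d\le0$, this is enough by \eqref{eq:2r}. Take $\lfloor\varepsilon/2\rfloor$ pieces $b\,c_i\,b'$ and, if $\varepsilon$ is odd, one piece $b\,c_i$, with distinct centers, of which $\lceil\varepsilon/2\rceil\le r$ are needed.

If $d\ge2$, we are in case (a), so $r\ge1$, and $\varepsilon$ may exceed $2r$. We call this the \emph{hub case}. Let $z\in V_B$ be the vertex of Lemma~\ref{lem:heavy}, with $d_H(z)\ge d+2$; it will be mapped to the \emph{hub} $c=c_r$. Take the $r-1$ pieces $b\,c_i\,b'$ with $i<r$, and let
\[
\tau=\varepsilon-2(r-1)=D-(2r-2)+d/2
\]
be the number of inner edges still missing. From $r=\lceil(D+1)/2\rceil$ we get $D=2r-2$ for even $D$ and $D=2r-1$ for odd $D$. So $\tau\in\{d/2,\,d/2+1\}$ and $1\le\tau\le d_H(z)$. Choose leaves $b_1,\dots,b_\tau$ adjacent to $c$ and select the edges $cb_1,\dots,cb_\tau$.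

The vertices of $L$ may have too few cross edges for Lemma~\ref{lem:lace}, so they must lie in the skeleton. Declare every vertex of $L$ that is in no piece and is not the hub to be a piece with one vertex, which is then both of its ends. There are at most $\varepsilon+|L|\le68M$ pieces, and the pieces together with $b_1,\dots,b_\tau$ contain at most $2\varepsilon+|L|\le114M$ vertices.

\medskip\noindent\emph{Step 3: the skeleton.}
In the hub case put $\varphi(z)=c$. Map all other vertices of $H$ to distinct good vertices that lie in no piece and differ from $c,b_1,\dots,b_\tau$, with $V_A$ mapped to $A$ and $V_B$ mapped to $B$. Choose a last edge $xy$ of $H$, with $x=z$ in the hub case, and let $u=\varphi(x)$, $v=\varphi(y)$; thus $v$ is good. In the hub case \emph{designate} $\tau$ edges of $H$ at $z$, the last edge among them, and assign to them the edges $cb_1,\dots,cb_\tau$ bijectively. In what follows, to \emph{connect} two vertices means to apply Lemma~\ref{lem:connect}, with $U$ the set of all branch vertices, vertices of pieces, vertices $b_j$, and vertices used in earlier connections.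

For each edge $x'y'$ of $H$ that is neither last nor designated, connect $\varphi(x')$ to $\varphi(y')$. For each designated edge $zy'$ other than the last, take its edge $cb_j$ and connect $b_j$ to $\varphi(y')$. Start the last path at $u$, in the hub case with its edge $cb_j$. Connect the current end to an end of the first piece, traverse the piece, connect its other end to an end of the second piece, and so on through all pieces. Then, using (P3), move along a cross edge to a good vertex outside $U$, and repeat this once more if that vertex is on the side of $v$. The last path now ends at a good vertex $t\ne u,v$ on the side opposite to $v$ (Figure~\ref{fig:skeleton}). Let $F$ be the union of these paths and the vertex $v$. There are at most $(e-1)+68M\le69M$ connections, so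
\[
|V(F)|\le114M+M+4\cdot69M+2\le400M,
\]
and Lemma~\ref{lem:connect} was applicable each time.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.15,yscale=1.1]
\node at (-0.8,1.5) {$B$};
\node at (-0.8,0) {$A$};
\draw[ultra thick] (0,1.5)--(1,1.5);
\draw[ultra thick] (3,1.5)--(5,1.5);
\draw (1,1.5)--(1.5,0)--(2,1.5)--(2.5,0)--(3,1.5);
\draw (5,1.5)--(5.5,0)--(6,1.5)--(6.5,0)--(7,1.5)--(7.5,0)--(8,1.5);
\draw[dashed] (8,1.5)--(9,0);
\foreach \x in {0,1,2,3,4,5,6,7,8} \fill (\x,1.5) circle (2pt);
\foreach \x in {1.5,2.5,5.5,6.5,7.5,9} \fill (\x,0) circle (2pt);
\node[above] at (0,1.55) {$u=c$};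
\node[above] at (1,1.55) {$b_1$};
\node[above] at (3,1.55) {$b$};
\node[above] at (4,1.55) {$c_1$};
\node[above] at (5,1.55) {$b'$};
\node[above] at (8,1.55) {$t$};
\node[below] at (7.5,-0.05) {$\ell$};
\node[below] at (9,-0.05) {$v$};
\end{tikzpicture}
\caption{The last subdivision path in the hub case with $D=2$ and $d=2$, so that $\varepsilon=3$, $r=2$, $\tau=1$. It leaves the hub $c$ by an edge inside $B$, then passes through the piece $b\,c_1\,b'$ and a one-vertex piece $\ell\in L$, and stops at $t$. The three thick edges lie inside $B$; all other edges join $A$ to $B$. The dashed line is finally replaced by a path through all unused vertices.}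
\label{fig:skeleton}
\end{figure}

\medskip\noindent\emph{Step 4: the remainder is balanced.}
The graph $F$ contains $L$, has no edge inside $A$, and its inner edges are exactly the $\varepsilon$ selected ones. Adding the pair $tv$ as an edge turns $F$ into an $H$-subdivision in the complete graph on $V(G)$, and $tv$ joins the two sides. Lemma~\ref{lem:balance} gives $\varepsilon=|B\cap V(F)|-|A\cap V(F)|+d/2$, that is,
\[
|B\cap V(F)|-|A\cap V(F)|=D=|B|-|A| .
\]
So $A\setminus V(F)$ and $B\setminus V(F)$ have the same size. Add to each of them the one of $t,v$ that lies on its side, and call the resulting sets $A'$ and $B'$. They have the same size $m\ge n/2-23M-400M\ge2n/5$, and all their vertices are good. By (P2), the cross edges between $A'$ and $B'$ form a bipartite graph of minimum degree at least $m-n/10\ge3m/4$. By Lemma~\ref{lem:lace} it has a Hamilton $t$--$v$ path, and adding this path to $F$ gives a spanning $H$-subdivision of $G$.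
\end{proof}

\section{Sharpness}\label{sec:sharp}

Besides the complete bipartite graphs of Corollary~\ref{cor:bip}, the extremal graphs are unions of two cliques. We use two simple facts.

First, let $H'$ be a graph with an edge, $y\in V(H')$, and let $x$ be a vertex of a complete graph $K$ of order at least $|V(H')|$. Then $K$ has a spanning $H'$-subdivision with $y\mapsto x$: embed $H'$ as a subgraph with $y\mapsto x$ and replace one edge by a path through all remaining vertices.

Second, a subdivision of a $2$-connected graph is $2$-connected. It suffices to replace one edge $ab$ of a $2$-connected graph $S$ by a path $a\,s\,b$, obtaining $S'$. The graph $S'-s=S-ab$ is connected, since an end of a bridge that has another neighbor is a cutvertex. The graph $S'-a$ is $S-a$ with a pendant vertex at $b$, symmetrically for $S'-b$, and for any other vertex $t$ the graph $S'-t$ is a subdivision of the connected graph $S-t$.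

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(1) If $0\in\Lambda(H)$, apply Theorem~\ref{thm:main}(b). If $0\notin\Lambda(H)$, then $K_{n/2,n/2}$ has minimum degree $n/2$ and no spanning $H$-subdivision, by Corollary~\ref{cor:bip}.

(2) Let $n=2m+1$, and let $G_0$ be the union of two copies of $K_{m+1}$ with one common vertex. Both $K_{m,m+1}$ and $G_0$ have order $n$ and minimum degree $m$. If $2\notin\Lambda(H)$, then $K_{m,m+1}$ has no spanning $H$-subdivision by Corollary~\ref{cor:bip}. If $H$ is $2$-connected, then $G_0$ has none, because a graph with a $2$-connected spanning subgraph is $2$-connected and $G_0$ has a cutvertex.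

Conversely, let $2\in\Lambda(H)$, let $H$ not be $2$-connected, and let $\delta(G)\ge m$. If $G$ is $2$-connected, apply Theorem~\ref{thm:main}(c). Otherwise $G$ has a separator $S$ with $|S|\le1$, and Lemma~\ref{lem:sep} gives $|S|\ge2m+2-n=1$, say $S=\{x\}$, and shows that every component of $G-x$ has at least $m$ vertices. As $G-x$ has $2m$ vertices, it has exactly two components $C_1,C_2$, each of order $m$. A vertex of $C_i$ has degree at least $m$ and only $m$ possible neighbors, the other vertices of $C_i\cup\{x\}$. Hence $G=G_0$, with cliques $C_1\cup\{x\}$ and $C_2\cup\{x\}$, and $m\ge h$. Since $H$ is not $2$-connected, it has only two vertices, or is disconnected, or is connected with a cutvertex.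
\begin{itemize}
\item If $H=K_2$, take a Hamilton path through $C_1$, then $x$, then $C_2$.
\item If $H$ is disconnected, write it as a disjoint union of graphs $H_1$ and $H_2$ with no edges between them; both have edges since $H$ has no isolated vertices. Take a spanning $H_1$-subdivision of $G[C_1\cup\{x\}]$ and a spanning $H_2$-subdivision of $G[C_2]$.
\item If $H$ is connected with a cutvertex $y$, let $C$ be a component of $H-y$, and put $H_1=H[C\cup\{y\}]$ and $H_2=H-C$. Then $H=H_1\cup H_2$, $V(H_1)\cap V(H_2)=\{y\}$, and both graphs have an edge at $y$. Take spanning $H_i$-subdivisions of $G[C_i\cup\{x\}]$ with $y\mapsto x$.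
\end{itemize}

(3) Let $H$ be connected; then a graph with a spanning $H$-subdivision is connected. For even $n$, two disjoint copies of $K_{n/2}$ have minimum degree $n/2-1$, so $k\ge n/2$. By (1), $k=n/2$ if and only if $0\in\Lambda(H)$, and $k\le n/2+1$ by Theorem~\ref{thm:main}(a). For $n=2m+1$, the disjoint union of $K_m$ and $K_{m+1}$ has minimum degree $m-1$, so $k\ge m=(n-1)/2$. By (2), $k=(n-1)/2$ if and only if $2\in\Lambda(H)$ and $H$ is not $2$-connected, and $k\le(n+1)/2$ by Theorem~\ref{thm:main}(a).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dirac} Dirac (1952).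

\bibitem{MM} Moon and Moser (1963).

\bibitem{Ore} Ore (1963).

\bibitem{WW} Zhilan Wang and Shuo Wei, \emph{Spanning $H$-subdivisions with Prescribed Path Lengths}, arXiv:2608.15786 (2026).

\end{thebibliography}
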